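\title{Decomposing a digraph into branchings, one of bounded out-degree}

\begin{abstract}
For positive integers $k$ and $d$, consider the following statement: every digraph with maximum in-degree at most $k+1$ and fractional arboricity at most $k+\frac{d-k}{d+1}$ decomposes into $k+1$ branchings, one of which has maximum out-degree at most $d$. We show that it is false for $k\ge 2$, $d\ge k+2$ and for $k=1$, $d\ge 4$. In fact, as soon as the fractional arboricity may exceed $k+\frac1{k+1}$, all $k+1$ branchings can be forced to have arbitrarily large out-degree. We also prove that the statement is true for $d\le k$, and that it holds for all $k$ and $d$ if the other $k$ parts are only required to have maximum in-degree at most $1$. The cases $d=k+1$ and $(k,d)=(1,3)$ are not settled here.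
\end{abstract}

\section{The question and the results}\label{sec:intro}

Digraphs are finite and may have multiple arcs but no loops. We write $d^-(v)$ and $d^+(v)$ for the in-degree and out-degree of a vertex $v$, and $\Delta^-(D)$ and $\Delta^+(D)$ for their maxima over a digraph $D$. For $X\subseteq V(D)$, let $A(X)$ be the set of arcs with both ends in $X$; an arc \emph{enters} $X$ if its head is in $X$ and its tail is not. A \emph{branching} is a digraph whose underlying graph is a forest and in which every vertex has in-degree at most $1$. The underlying graph keeps multiplicities, so two arcs with the same pair of ends form a cycle. A \emph{decomposition} of $D$ is a collection of arc-disjoint subdigraphs whose union is $D$. We regard each part as containing all vertices of $D$, and a part may have no arcs.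

A branching contains at most one arc with a given head and at most $|X|-1$ arcs of $A(X)$ for nonempty $X$. The second restriction is measured by the \emph{fractional arboricity}
\[
\gamma(D)=\max_{H\subseteq D,\ |V(H)|>1}\frac{|A(H)|}{|V(H)|-1}.
\]
Among the subdigraphs with vertex set $X$ the induced one has the most arcs, and a single vertex spans no arc, so
\begin{equation}\label{eq:gamma}
\gamma(D)\le g\quad\text{if and only if}\quad |A(X)|\le g\,(|X|-1)\ \text{ for all nonempty } X\subseteq V(D).
\end{equation}
A digraph that decomposes into $k$ branchings therefore has $\Delta^-\le k$ and $\gamma\le k$. These two conditions also suffice.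

\begin{theorem}[Frank, 1979]\label{thm:frank}
A digraph $D$ decomposes into $k$ branchings if and only if $\Delta^-(D)\le k$ and $\gamma(D)\le k$.
\end{theorem}

Suppose now that $\Delta^-(D)\le k+1$ and that $\gamma(D)$ is smaller than $k+1$ by a definite amount. Then $k+1$ branchings suffice with room to spare, and one may hope to spend the room on making one branching simple, say of maximum out-degree at most $d$. For $d=1$ such a branching is a disjoint union of directed paths. Put
\[
g_{k,d}=k+\frac{d-k}{d+1}=\frac{d(k+1)}{d+1}=k+1-\frac{k+1}{d+1}.
\]
The problem we study, which comes from Gao and Yang \cite{GY}, is whether the following statement holds for all positive integers $k$ and $d$.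

\begin{quote}
$\mathrm{P}(k,d)$: every digraph $D$ with $\gamma(D)\le g_{k,d}$ and $\Delta^-(D)\le k+1$ decomposes into branchings $B_1,\dots,B_{k+1}$ with $\Delta^+(B_{k+1})\le d$.
\end{quote}

A short count explains the value $g_{k,d}$. With $k$ fixed, call a vertex \emph{saturated} if its in-degree is $k+1$. If $D$ is decomposed into $k+1$ parts of maximum in-degree at most $1$, then every part contains exactly one arc with head at each saturated vertex. Let $U$ be a nonempty set of saturated vertices and let $S$ be the set of tails of the arcs with head in $U$. Then $B_{k+1}$ has $|U|$ arcs with tail in $S$, so $\Delta^+(B_{k+1})\le d$ requires $|U|\le d|S|$. If instead $|U|>d|S|$, then $X=U\cup S$ spans at least $(k+1)|U|$ arcs while $|X|-1<|U|+|U|/d$, and so $\gamma(D)>g_{k,d}$. The hypothesis of $\mathrm{P}(k,d)$ thus rules out this obstruction. It does so with little to spare: if $U$ and $S$ are disjoint, $|S|=s$, $|U|=ds+1$ and $X$ spans no other arcs, then $|A(X)|/(|X|-1)=\frac{(k+1)(ds+1)}{(d+1)s}$, which tends to $g_{k,d}$ as $s$ grows.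

The inequalities $|U|\le d|S|$ can be used constructively. By Hall's theorem, a finite family of sets has a system of distinct representatives if any $t$ of the sets together have at least $t$ elements, for every $t$. Apply it to the sets $N^-(u)\times\{1,\dots,d\}$, where $u$ is saturated and $N^-(u)$ is its set of in-neighbors: the union over $u\in U$ has $d|S|\ge|U|$ elements. So we can choose one arc with head $u$ for each saturated $u$ in such a way that no vertex is the tail of more than $d$ chosen arcs, and the remaining arcs form a digraph of maximum in-degree at most $k$. All degree requirements of $\mathrm{P}(k,d)$ can therefore be met, and only acyclicity remains. For $k=d=1$ it is automatic, because $\gamma(D)\le 1$ says that the underlying graph of $D$ is a forest; hence $\mathrm{P}(1,1)$ holds. In general $g_{k,d}<k+1$, which is more than Theorem~\ref{thm:frank} asks for acyclicity, and it is natural to guess that $\mathrm{P}(k,d)$ always holds.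

The guess is wrong, because acyclicity and the out-degree bound interact.

\begin{theorem}\label{thm:main}
Let $k\ge1$ and $N$ be integers and let $g>k+\frac1{k+1}$ be a real number. There is a digraph $D$ with $\gamma(D)\le g$, $\gamma(D)<k+1$ and $\Delta^-(D)=k+1$ such that in every decomposition of $D$ into $k+1$ branchings, every one of the branchings has a vertex of out-degree at least $N$.
\end{theorem}

By Theorem~\ref{thm:frank} such a $D$ does decompose into $k+1$ branchings, so the conclusion is not vacuous.

\begin{corollary}\label{cor:false}
The statement $\mathrm{P}(k,d)$ is false if $k\ge2$ and $d\ge k+2$, and if $k=1$ and $d\ge4$.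
\end{corollary}

\begin{proof}
The inequality $g_{k,d}>k+\frac1{k+1}$ means $\frac{k+1}{d+1}<\frac{k}{k+1}$, that is, $d+1>\frac{(k+1)^2}{k}=k+2+\frac1k$, or $d>k+1+\frac1k$. For an integer $d$ this says $d\ge k+2$ when $k\ge2$ and $d\ge4$ when $k=1$. In these cases Theorem~\ref{thm:main} with $g=g_{k,d}$ and $N=d+1$ gives a digraph that satisfies the hypotheses of $\mathrm{P}(k,d)$ but not its conclusion.
\end{proof}

In this range no larger bound on the out-degree can replace $d$, since $N$ is arbitrary. On the positive side, the part of bounded out-degree can always be made acyclic, so it is only the acyclicity of the other $k$ parts that can fail.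

\begin{theorem}\label{thm:weak}
Let $k$ and $d$ be positive integers. If $\gamma(D)\le g_{k,d}$ and $\Delta^-(D)\le k+1$, then $D$ decomposes into a branching $B$ with $\Delta^+(B)\le d$ and $k$ digraphs of maximum in-degree at most $1$.
\end{theorem}

\begin{theorem}\label{thm:small}
The statement $\mathrm{P}(k,d)$ is true if $d\le k$.
\end{theorem}

The pairs covered neither by Corollary~\ref{cor:false} nor by Theorem~\ref{thm:small} are those with $k<d\le k+1+\frac1k$, namely $d=k+1$ for $k\ge1$ and $(k,d)=(1,3)$. They are not settled here.

Section~\ref{sec:force} describes how acyclicity forces arcs out of one vertex and works out the smallest example. Section~\ref{sec:tree} proves Theorem~\ref{thm:main}, and Section~\ref{sec:flow} proves Theorems~\ref{thm:weak} and~\ref{thm:small} by a flow argument.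

\section{Forcing arcs out of one vertex}\label{sec:force}

Throughout this section $k\ge1$ and $D$ is decomposed into branchings $B_1,\dots,B_{k+1}$. Acyclicity enters through one observation.

\begin{lemma}\label{lem:enter}
If $K$ is a nonempty set of saturated vertices, then every $B_j$ contains an arc entering $K$.
\end{lemma}

\begin{proof}
The branching $B_j$ has exactly $|K|$ arcs with head in $K$, and at most $|K|-1$ of them have their tail in $K$, because $B_j$ is a forest.
\end{proof}

The lemma makes a branching use certain arcs; we want to make a branching use arcs with a prescribed tail $y$. For this we let the branchings act on each other. When one branching takes the arc entering $K$ at a vertex $u$, the other branchings must share the remaining $k$ arcs with head $u$, and we arrange that all of these come from $y$.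

\begin{lemma}\label{lem:force}
Let $K$ be a set of saturated vertices, let $y\in K$ and $U\subseteq K$. Suppose that every arc entering $K$ has its head in $U$, and that for every $u\in U$ there are $k$ arcs from $y$ to $u$. Then every $B_j$ contains an arc from $y$ to a vertex of $U$.
\end{lemma}

\begin{proof}
Since $k\ge1$, there is an index $j'\ne j$. By Lemma~\ref{lem:enter}, $B_{j'}$ contains an arc $e$ entering $K$, and its head $u$ lies in $U$. The tail of $e$ is not $y$, because $y\in K$. So the $k+1$ arcs with head $u$ are $e$ and $k$ arcs from $y$. The arc of $B_j$ with head $u$ is not $e$, hence it comes from $y$.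
\end{proof}

If the lemma applies to pairs $(K_1,U_1),\dots,(K_N,U_N)$ with the same $y$ and pairwise disjoint sets $U_i$, then $y$ has out-degree at least $N$ in every branching. The difficulty is to keep $\gamma(D)$ small. At most one arc enters $K$ at each vertex of $U$, so $|A(K)|\ge(k+1)|K|-|U|$. If $\gamma(D)\le k+1-\theta$ with $0<\theta<1$, then \eqref{eq:gamma} gives $|U|>\theta|K|$: the set $U$ must be a fixed proportion of $K$. For nested sets $K_1\subset K_2\subset\cdots$ with $U_i$ disjoint from $K_{i-1}$, this means geometric growth. A rooted tree with all arcs pointing to the root provides it, with $K_i$ the part above some depth and $U_i$ the level at that depth.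

\begin{example}\label{ex:small}
Let $k=1$ and $p\ge2$. Take the rooted tree with root $y$ and all leaves at depth $2p$ in which $y$ and the vertices of odd depth have two children, and the non-leaf vertices of positive even depth have one child. Let $M$ be the set of vertices of odd depth and $L$ the set of vertices of positive even depth. The digraph $D$ has an arc from each vertex $v\neq y$ to its parent and an arc from $y$ to each vertex of $L$; see Figure~\ref{fig:small}. Every non-leaf vertex has in-degree $2$ and every leaf has in-degree $1$.

For $1\le i\le p-1$ let $K_i$ consist of the vertices of depth at most $2i$ and $U_i$ of those of depth exactly $2i$. The arcs entering $K_i$ go from depth $2i+1$ to depth $2i$, so Lemma~\ref{lem:force} applies. Concretely, $B_1$ must take some arc from depth $2i+1$ to a vertex $u\in U_i$, which leaves the arc $yu$ to $B_2$, and the same holds with the roles exchanged. Hence $y$ has out-degree at least $p-1$ in both branchings.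

We claim that $\gamma(D)=\frac53$. If $y\notin X$, then $A(X)$ consists of tree arcs and $|A(X)|\le|X|-1$. Let $y\in X$. Let $m=|X\cap M|$, and let $\ell_1$ and $\ell_0$ count the vertices of $X\cap L$ whose parent is in $X$ and is not in $X$. Assign each tree arc to its tail and each arc from $y$ to its head. A vertex of $M$ receives at most one arc of $A(X)$, and a vertex of $L$ receives two or one according to whether its parent is in $X$. Thus $|A(X)|\le m+2\ell_1+\ell_0=(|X|-1)+\ell_1$. The parent of a vertex of $L$ is in $M$ and has two children, so $\ell_1\le2m$, and therefore $\ell_1\le\frac23(m+\ell_1)\le\frac23(|X|-1)$. This gives $\gamma(D)\le\frac53$, and the $7$ vertices of $K_1$ span $6+4=10$ arcs, so equality holds.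

Since $g_{1,d}=\frac{2d}{d+1}\ge\frac53$ exactly when $d\ge5$, the choice $p=d+2$ disproves $\mathrm{P}(1,d)$ for all $d\ge5$. It misses $d=4$, where $g_{1,4}=\frac85$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,>=stealth,
  mv/.style={circle,draw,inner sep=1.8pt},
  lv/.style={circle,draw,fill=black,inner sep=1.8pt}]
\node[draw,inner sep=2.4pt,label=above:$y$] (y) at (3.5,0) {};
\foreach \i/\x in {1/1.5,2/5.5} {\node[mv] (a\i) at (\x,-1) {}; \draw[->] (a\i)--(y);}
\foreach \i/\x/\q in {1/0.5/1,2/2.5/1,3/4.5/2,4/6.5/2} {
  \node[lv] (b\i) at (\x,-2) {}; \draw[->] (b\i)--(a\q);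
  \node[mv] (c\i) at (\x,-3) {}; \draw[->,very thick] (c\i)--(b\i);}
\foreach \i/\q in {0/1,1/1,2/2,3/2,4/3,5/3,6/4,7/4} {
  \node[lv] (e\i) at (\i,-4) {}; \draw[->] (e\i)--(c\q);}
\draw[->,dashed] (y) to[bend right=45] (b1);
\draw[->,dashed] (y)--(b2);
\draw[->,dashed] (y)--(b3);
\draw[->,dashed] (y) to[bend left=45] (b4);
\draw[dotted,thick] (-0.5,0.75) rectangle (7.5,-2.4);
\node at (7.1,0.4) {$K_1$};
\end{tikzpicture}
\caption{The digraph of Example~\ref{ex:small} ($k=1$) for $p=2$. Solid arcs go from each vertex to its parent. Each black vertex also receives one arc from the root $y$; these arcs are dashed for depth $2$ and omitted for depth $4$. Every vertex in the dotted box $K_1$ has in-degree $2$, and the four thick arcs are the only arcs entering $K_1$. Each of two branchings must use a thick arc, which leaves a dashed arc to the other.}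
\label{fig:small}
\end{figure}

The example shows what governs the density. For general $k$, a vertex of $M$ accounts for one arc and a vertex of $L$ for $k+1$ arcs, so a subtree through $y$ with $m$ vertices in $M$ and $\ell$ in $L$ has $|A(X)|/(|X|-1)=1+\frac{k\ell}{m+\ell}$. The ratio $\ell/m$ should be small. It is $2$ in the example. In a large tree whose non-leaf vertices all have $k+1$ children, the ratio of leaves to non-leaves is close to $k$, and $\ell=km$ gives $1+\frac{k^2}{k+1}=k+\frac1{k+1}$. This is the threshold of Theorem~\ref{thm:main}, and we approach it by placing the levels of $L$ far apart.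

\section{The tree construction}\label{sec:tree}

Let $k\ge1$, $h\ge2$ and $p\ge2$ be integers. Let $\mathcal T$ be the rooted tree with root $y$ at depth $0$ and all leaves at depth $ph$, in which a non-leaf vertex has exactly one child if its depth is a positive multiple of $h$, and exactly $k+1$ children otherwise. Let $L$ be the set of vertices whose depth is a positive multiple of $h$ and $M$ the set of vertices whose depth is not a multiple of $h$, so that $V(\mathcal T)$ is the disjoint union of $\{y\}$, $L$ and $M$. The digraph $D=D(k,h,p)$ on $V(\mathcal T)$ has the following arcs:
\begin{itemize}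
\item a \emph{tree arc} from each vertex $v\ne y$ to its parent;
\item $k$ parallel arcs from $y$ to each vertex of $L$.
\end{itemize}
Example~\ref{ex:small} is $D(1,2,p)$. The root and the vertices of $M$ have in-degree $k+1$, from their children. A non-leaf vertex of $L$ has in-degree $1+k$, and a leaf has in-degree $k$. So $\Delta^-(D)=k+1$ and every vertex of depth less than $ph$ is saturated.

\begin{proposition}\label{prop:out}
In every decomposition of $D(k,h,p)$ into $k+1$ branchings, $y$ has out-degree at least $p-1$ in each branching.
\end{proposition}

\begin{proof}
For $1\le i\le p-1$ let $K_i$ be the set of vertices of depth at most $ih$ and $U_i$ the set of vertices of depth exactly $ih$. All vertices of $K_i$ are saturated, because $ih<ph$. The in-neighbors of a vertex of depth less than $ih$ are its children and possibly $y$, and these lie in $K_i$; so every arc entering $K_i$ has its head in $U_i$. Each vertex of $U_i\subseteq L$ receives $k$ arcs from $y$. By Lemma~\ref{lem:force} each branching contains an arc from $y$ to $U_i$, and the sets $U_1,\dots,U_{p-1}$ are pairwise disjoint.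
\end{proof}

It remains to bound $\gamma(D)$ independently of $p$. For a set $Z$ of vertices write $m(Z)=|Z\cap M|$ and $\ell(Z)=|Z\cap L|$. Counting only parents, as in Example~\ref{ex:small}, bounds $\ell$ by about $(k+1)m$. To bring the factor down toward $k$ we must use that the vertices of $M$ are themselves children, and we do so by counting the edges of a subtree. This count is effective only where all non-leaf vertices are in $M\cup\{y\}$, so we first cut the tree into such pieces.

Delete from $\mathcal T$ every edge that joins a vertex of $L$ to its child, and call the resulting components \emph{blocks}. The \emph{root} of a block is its vertex of least depth. One block has root $y$ and consists of the vertices of depth $0,\dots,h$. Every other block has its root at depth $jh+1$ for some $1\le j<p$, and consists of the root and its descendants of depth at most $(j+1)h$; this root lies in $M$ because $h\ge2$. In each block, the vertices of $M\cup\{y\}$ have all their $k+1$ children in the block, and the vertices of $L$ form the lowest level and have no child in the block.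

\begin{lemma}\label{lem:block}
Let $W$ be a nonempty subset of a block that induces a subtree of $\mathcal T$. Let $\varepsilon=1$ if $y\in W$ and $\varepsilon=0$ otherwise.
\begin{itemize}
\item[(a)] We have $\ell(W)\le k\,m(W)+k\varepsilon+1$.
\item[(b)] If $W$ contains the root of its block, then $\ell(W)\le\bigl(k+\frac{k+1}{h-1}\bigr)m(W)$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $m=m(W)$ and $\ell=\ell(W)$. The subtree has $m+\ell+\varepsilon-1$ edges. Each joins one of the $m+\varepsilon$ vertices of $W\cap(M\cup\{y\})$ to one of its $k+1$ children. So $m+\ell+\varepsilon-1\le(k+1)(m+\varepsilon)$, which is (a).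

For (b) we may assume $\ell>0$. Then $W$ contains the path from the root of the block to a vertex of $L$, of depth $(j+1)h$ for some $j\ge0$. The vertices of this path at depths $jh+1,\dots,(j+1)h-1$ lie in $M$, so $m\ge h-1$. By (a), $\ell\le km+(k+1)\le km+(k+1)\frac{m}{h-1}$.
\end{proof}

Part (a) exceeds the ideal bound $km$ by an additive constant. A subtree of $\mathcal T$ may meet any number of blocks, so these constants accumulate and have to be paid for block by block. Part (b) does this: a piece that contains the root of its block and reaches $L$ has at least $h-1$ vertices of $M$ to spread the constant over.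

\begin{proposition}\label{prop:dens}
Let $0<\theta<1$ and $\lambda=\frac k\theta-1$. If
\begin{equation}\label{eq:h}
k+\frac{k+1}{h-1}\le\lambda ,
\end{equation}
then $\gamma(D(k,h,p))\le k+1-\theta$ for every $p$.
\end{proposition}

\begin{proof}
By \eqref{eq:gamma} we must show $|A(X)|\le(k+1-\theta)(|X|-1)$ for every nonempty $X$. If $y\notin X$, then $A(X)$ consists of tree arcs, so $|A(X)|\le|X|-1$, and $k+1-\theta>1$.

Let $y\in X$, and let $C_0,C_1,\dots,C_s$ be the vertex sets of the components of the forest $\mathcal T[X]$, with $y\in C_0$. Put $m=m(X)$ and $\ell=\ell(X)$, so that $|X|-1=m+\ell$. The set $X$ spans $|X|-(s+1)=m+\ell-s$ tree arcs and $k\ell$ arcs from $y$, so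
\[
|A(X)|=k\ell+m+\ell-s=(k+1)(m+\ell)-(km+s).
\]
The required inequality is therefore equivalent to
\begin{equation}\label{eq:goal}
\theta(m+\ell)\le km+s .
\end{equation}
Both sides split over the components, and each component other than $C_0$ brings one unit of slack to the right side. We claim that
\begin{equation}\label{eq:comp}
\ell(C_0)\le\lambda\,m(C_0),\qquad \ell(C_i)\le\lambda\,m(C_i)+1\quad(1\le i\le s).
\end{equation}
Since $\theta(\lambda+1)=k$, adding $m(C_i)$ and multiplying by $\theta$ turns \eqref{eq:comp} into $\theta(m(C_0)+\ell(C_0))\le k\,m(C_0)$ and $\theta(m(C_i)+\ell(C_i))\le k\,m(C_i)+\theta\le k\,m(C_i)+1$. The sum of these $s+1$ inequalities is \eqref{eq:goal}.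

To prove \eqref{eq:comp}, let $C=C_i$ with $0\le i\le s$, and let $t$ be the vertex of $C$ of least depth. Since $C$ induces a subtree, $t$ is an ancestor of every other vertex of $C$, and the upward path from any vertex of $C$ to $t$ lies in $C$. Let $W$ be a nonempty intersection of $C$ with a block. It induces a subtree, because the path in $\mathcal T$ between two vertices of $W$ lies both in $C$ and in the block. If the block does not contain $t$, the upward path from a vertex of $W$ to $t$ leaves the block, and it can do so only through the root of the block. So $W$ contains that root, and Lemma~\ref{lem:block}(b) and \eqref{eq:h} give $\ell(W)\le\lambda\,m(W)$.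

Now let $W$ be the intersection of $C$ with the block that contains $t$. If $i=0$, then $t=y$ is the root of this block, and again $\ell(W)\le\lambda\,m(W)$. If $i\ge1$, then $y\notin W$, and Lemma~\ref{lem:block}(a) gives $\ell(W)\le k\,m(W)+1\le\lambda\,m(W)+1$, since $k\le\lambda$ by \eqref{eq:h}. Summing over the blocks that meet $C$ proves \eqref{eq:comp}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Decreasing $g$ if necessary, we may assume $k+\frac1{k+1}<g<k+1$. Put $\theta=k+1-g$. Then $0<\theta<\frac k{k+1}$, so $\lambda=\frac k\theta-1>k$, and \eqref{eq:h} holds for all large $h$; this is the only use of the hypothesis on $g$. Fix such an $h\ge2$, let $p\ge\max(N+1,2)$ and $D=D(k,h,p)$. Then $\Delta^-(D)=k+1$, Proposition~\ref{prop:dens} gives $\gamma(D)\le g<k+1$, and Proposition~\ref{prop:out} gives $y$ out-degree at least $p-1\ge N$ in every branching.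
\end{proof}

For explicit counterexamples to $\mathrm{P}(k,d)$ take $\theta=\frac{k+1}{d+1}$, $p=d+2$, and $h$ as in \eqref{eq:h}. For $(k,d)=(1,4)$ we have $\theta=\frac25$ and $\lambda=\frac32=1+\frac24$, so $D(1,5,6)$ works. For $(k,d)=(2,4)$ we have $\theta=\frac35$ and $\lambda=\frac73=2+\frac39$, so $D(2,10,6)$ works. For $(k,d)=(1,7)$ we have $\theta=\frac14$ and $\lambda=3=1+\frac21$, so $D(1,2,9)$ works; condition \eqref{eq:h} is not sharp, since Example~\ref{ex:small} allows $h=2$ already for $d=5$. For $k=1$ these digraphs have no multiple arcs.

\begin{remark}\label{rem:threshold}
The construction cannot reach the threshold: $\gamma(D(k,h,p))>k+\frac1{k+1}$ for all $h$ and $p$. Indeed, let $X$ be the block with root $y$. Equality holds in Lemma~\ref{lem:block}(a), so $\ell(X)=k\,m(X)+k+1>k\,m(X)$, and $|A(X)|/(|X|-1)=1+\frac{k\,\ell(X)}{m(X)+\ell(X)}>1+\frac{k^2}{k+1}$. In the unsettled cases, $g_{k,k+1}=k+\frac1{k+2}$ lies below $k+\frac1{k+1}$ and $g_{1,3}=\frac32$ equals it, so these digraphs do not satisfy the hypothesis there.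
\end{remark}

\section{A flow from an added root}\label{sec:flow}

We now prove Theorems~\ref{thm:weak} and~\ref{thm:small}. Let $D$ satisfy $\gamma(D)\le g_{k,d}$ and $\Delta^-(D)\le k+1$, and put $V=V(D)$ and $n=|V|$. We need a branching $B$ with $\Delta^+(B)\le d$ that contains an arc with head at each saturated vertex. The arcs supplied by Hall's theorem in Section~\ref{sec:intro} may contain a cycle. To exclude cycles we ask for more, namely that every vertex be reached from a common root, and we replace the matching by a flow.

We recall the facts needed. A \emph{spanning arborescence} with root $r$ in a digraph is a subdigraph whose underlying graph is a spanning tree and in which $r$ has in-degree $0$ and every other vertex has in-degree $1$. If every vertex can be reached from $r$ by a directed path in an arc set $E$, then $E$ contains one: for each $v\ne r$ choose the last arc of a shortest path in $E$ from $r$ to $v$. Following chosen arcs backward decreases the distance from $r$, so the chosen arcs connect all vertices to $r$, and their number is one less than the number of vertices.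

A \emph{network} is a digraph with a source $r$, a sink $t$ and a nonnegative capacity on each arc. A \emph{flow} assigns to each arc a value between $0$ and its capacity so that inflow equals outflow at every vertex other than $r$ and $t$; its \emph{value} is the net inflow at $t$. A \emph{cut} is a vertex set containing $t$ and not $r$, and its \emph{capacity} is the total capacity of the arcs entering it. The max-flow min-cut theorem states that the maximum value of a flow equals the minimum capacity of a cut, and the integrality theorem states that if all capacities are integers, then some flow of maximum value is integer-valued.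

\begin{proof}[Proof of Theorem~\ref{thm:weak}]
\emph{The root.} Form $D^+$ from $D$ by adding a vertex $r$ and $k+1-d^-_D(v)$ parallel arcs from $r$ to each $v\in V$; these numbers are nonnegative because $\Delta^-(D)\le k+1$. Every $v\in V$ has in-degree $k+1$ in $D^+$. The saturated vertices of $D$ receive no arc from $r$, so a spanning arborescence of $D^+$ with root $r$ enters each of them by an arc of $D$. For nonempty $X\subseteq V$ let $\varrho(X)$ be the number of arcs of $D^+$ entering $X$. Of the $(k+1)|X|$ arcs with head in $X$, those in $A(X)$ do not enter $X$, so \eqref{eq:gamma} gives
\[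
\varrho(X)=(k+1)|X|-|A(X)|\ge(k+1)|X|-\frac{d(k+1)}{d+1}\,(|X|-1)=\frac{k+1}{d+1}\,(|X|+d).
\]
With $c=\frac{d+1}{k+1}$ this yields
\begin{equation}\label{eq:rho}
c\,\varrho(X)\ge|X|\qquad\text{for all } X\subseteq V,
\end{equation}
where $\varrho(\emptyset)=0$. This is the only use of the bound on $\gamma(D)$.

\emph{A fractional flow.} We send one unit from $r$ to every vertex of $V$. Give each arc of $D^+$ capacity $c$, and add a sink $t$ and an arc $vt$ of capacity $1$ for each $v\in V$. A cut has the form $X\cup\{t\}$ with $X\subseteq V$, and by \eqref{eq:rho} its capacity is $c\,\varrho(X)+|V\setminus X|\ge n$, with equality for $X=\emptyset$. So there is a flow $f_0$ of value $n$, and it has value $1$ on each arc $vt$. The inflow at $v\in V$ is at most $(k+1)c=d+1$, and one unit goes to $t$, so $v$ sends at most $d$ units along arcs of $D$.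

\emph{An integral flow.} A bound on the amount that $v$ sends bounds the number of arcs it uses only if the flow is integral: $d$ units may be spread over $2d$ arcs in halves. The capacity $c$ need not be an integer, and rounding it up would destroy the bound $d+1$ on the inflow. So we impose the bound $d$ as a capacity of its own. Replace each $v\in V$ by two vertices $v'$ and $v''$, with an arc $v'v''$ of capacity $d$ and an arc $v't$ of capacity $1$. Replace each arc $uv$ of $D$ by an arc $u''v'$ and each arc $rv$ by an arc $rv'$, all of capacity $\lceil c\rceil$. The flow $f_0$ carries over, with the total amount that $v$ sends along arcs of $D$ placed on $v'v''$. Its value $n$ is maximum, since the arcs entering $t$ have total capacity $n$. All capacities are now integers, so there is an integer-valued flow of value $n$. Read on the arcs of $D^+$, it is a function $f\colon A(D^+)\to\{0,1,2,\dots\}$ such that, for all $v\in V$,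
\begin{equation}\label{eq:f}
f^-(v)-f^+(v)=1\qquad\text{and}\qquad f^+(v)\le d,
\end{equation}
where $f^-(v)$ and $f^+(v)$ are the sums of $f$ over the arcs of $D^+$ with head $v$ and with tail $v$.

\emph{The branching.} Let $E$ be the set of arcs of $D^+$ on which $f$ is positive, and let $Y\subseteq V$ be the set of vertices that cannot be reached from $r$ by a directed path in $E$. No arc of $E$ enters $Y$, so $f$ vanishes on the arcs entering $Y$. Sum the equation in \eqref{eq:f} over $v\in Y$. The arcs inside $Y$ cancel, the arcs entering $Y$ contribute $0$, and the arcs leaving $Y$ contribute a nonpositive amount; hence $|Y|\le0$ and $Y=\emptyset$. So $E$ contains a spanning arborescence $T$ of $D^+$ with root $r$. Let $B=T-r$, a branching contained in $D$. Each arc of $E$ has $f\ge1$, so at most $f^+(v)\le d$ arcs of $E$ have tail $v$. Thus $\Delta^+(B)\le d$.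

\emph{The remaining arcs.} Let $D'=D-A(B)$. For each $v\in V$, the arborescence $T$ contains one of the $k+1$ arcs of $D^+$ with head $v$, and the arcs of $D'$ with head $v$ are among the other $k$. So $\Delta^-(D')\le k$. At each vertex $v$ give the arcs of $D'$ with head $v$ distinct labels from $\{1,\dots,k\}$; the arcs with a given label form a digraph of maximum in-degree at most $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
Let $d\le k$, let $B$ be the branching given by Theorem~\ref{thm:weak}, and let $D'=D-A(B)$. Then $\Delta^-(D')\le k$. The inequality $\frac{d(k+1)}{d+1}\le k$ is equivalent to $dk+d\le dk+k$, that is, to $d\le k$. Hence $\gamma(D')\le\gamma(D)\le g_{k,d}\le k$, and by Theorem~\ref{thm:frank} the digraph $D'$ decomposes into branchings $B_1,\dots,B_k$. Take $B_{k+1}=B$.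
\end{proof}

\begin{remark}
The hypothesis $d\le k$ serves only to give $\gamma(D')\le k$, and the digraphs $D(k,h,p)$ show how this fails without it. Let $p\ge d+2$, and let $B$ be a branching in $D(k,h,p)$ with $\Delta^+(B)\le d$ and $\Delta^-(D')\le k$, where $D'=D-A(B)$. In the notation of the proof of Proposition~\ref{prop:out}, there is an $i\le p-1$ such that $B$ has no arc from $y$ to $U_i$. Since $B$ has an arc with head at each saturated vertex, it contains all arcs entering $K_i$. The $k|K_i|$ arcs of $D'$ with head in $K_i$ then lie inside $K_i$, and $k|K_i|>k(|K_i|-1)$, so $\gamma(D')>k$.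
\end{remark}

\begin{thebibliography}{9}
\bibitem{GY} Hui Gao, Daqing Yang, \emph{Digraph analogues for the Nine Dragon Tree Conjecture}, arXiv:2201.10791 (2022).
\end{thebibliography}
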